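\title{The generic fiber of the characteristic polynomial map of partially symmetric tensors}

\begin{abstract}
A partially symmetric tensor $T\in\mathbb C^{n+1}\otimes S^{d-1}\mathbb C^{n+1}$ has a characteristic polynomial of degree $D=(n+1)(d-1)^n$, and an $n$-dimensional torus acts on the space of such tensors without changing it. We prove that the image of the characteristic polynomial map has dimension $\min\{N-n,D\}$, where $N$ is the dimension of the space of tensors. In particular, for $n\ge2$, $d\ge3$ and $(n,d)\notin\{(2,3),(3,3),(2,4)\}$ the generic fiber is equidimensional of dimension $n$; it is moreover smooth and a finite disjoint union of at least $(n+1)!$ closed torus orbits. The proof perturbs tensors whose eigenvalues collapse to $n+1$ values and takes the Fourier transform of each cluster of perturbed eigenvalues over a group of roots of unity.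
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge1$ and $d\ge2$ be integers, let $v_0,\dots,v_n$ be a basis of $\mathbb C^{n+1}$, and let
\[
T=\sum_{i_1,\dots,i_d=0}^n T_{i_1,\dots,i_d}\,v_{i_1}\otimes\cdots\otimes v_{i_d}\in(\mathbb C^{n+1})^{\otimes d}.
\]
A nonzero vector $x_0v_0+\dots+x_nv_n$ is an \emph{eigenvector} of $T$ with \emph{eigenvalue} $\lambda$ if
\begin{equation}\label{eq:eigen}
F_i(x):=\sum_{i_2,\dots,i_d=0}^nT_{i,i_2,\dots,i_d}\,x_{i_2}\cdots x_{i_d}=\lambda x_i^{d-1}\qquad(i=0,\dots,n).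
\end{equation}
For $d=2$ this is the eigenvalue equation of a matrix. Both sides are homogeneous of degree
\[
m:=d-1
\]
in $x$, so eigenvectors may be rescaled without changing $\lambda$. The equations see $T$ only through the forms $F_0,\dots,F_n$, and these do not change when $T$ is symmetrized in the factors $2,\dots,d$. We therefore work on the space $X=\mathbb C^{n+1}\otimes S^{m}\mathbb C^{n+1}$ of \emph{partially symmetric} tensors, those invariant under permutations of the factors $2,\dots,d$. The linear map $T\mapsto F=(F_0,\dots,F_n)^\top$ identifies $X$ with the space of $(n+1)$-tuples of forms of degree $m$, and we use this identification throughout. With $x^{[m]}=(x_0^m,\dots,x_n^m)^\top$, the system \eqref{eq:eigen} reads $F(x)=\lambda x^{[m]}$. Put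
\[
N=\dim X=(n+1)\binom{n+m}{n},\qquad D=(n+1)m^n .
\]

Recall that the resultant $\operatorname{Res}(G)$ of forms $G_0,\dots,G_n$ of degree $m$ in $x_0,\dots,x_n$ is a polynomial in their coefficients that vanishes exactly when the forms have a common zero $x\ne0$. It is homogeneous of degree $m^n$ in the coefficients of each $G_i$, and it is normalized by $\operatorname{Res}(x^{[m]})=1$. The \emph{characteristic polynomial} of $F\in X$ is
\[
\phi_F(\lambda)=\operatorname{Res}\bigl(\lambda x^{[m]}-F\bigr).
\]
Its roots are the eigenvalues of $F$. It is monic of degree $D$, because homogeneity of total degree $D$ gives $\phi_F(\lambda)=\lambda^D\operatorname{Res}(x^{[m]}-\lambda^{-1}F)$. Its coefficients are polynomials in $F$, so we obtain a morphism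
\[
\Phi:X\to\mathbb C[\lambda]^{\mathrm{mon}}_D\cong\mathbb C^D,\qquad F\mapsto\phi_F ,
\]
to the space of monic polynomials of degree $D$. Let $Y=\overline{\Phi(X)}$. ``Generic'' means ``in a suitable nonempty Zariski open set'', and the \emph{generic fiber} of $\Phi$ is $\Phi^{-1}(\Phi(T))$ for generic $T\in X$.

How much of a tensor does its characteristic polynomial remember? For matrices, very little: $N=(n+1)^2$ parameters are reduced to $D=n+1$ numbers, and conjugation accounts for the loss. For $d\ge3$ far fewer linear substitutions respect the right-hand side of \eqref{eq:eigen}; as we shall see in Section~\ref{sec:upper}, only rescalings and permutations of the coordinates do. The rescalings form an $n$-dimensional torus $\mathbb T$ that acts on every fiber, so $\dim Y\le N-n$. Also $\dim Y\le D$. If nothing else constrains $\Phi$, then $\dim Y=\min\{N-n,D\}$.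

Call the pair $(n,d)$ \emph{small} if $n=1$, or $d=2$, or $(n,d)\in\{(2,3),(3,3),(2,4)\}$, and \emph{large} otherwise. For small pairs the formulas for $N$ and $D$ give
\begin{equation}\label{eq:table}
\begin{array}{c|ccccc}
(n,d)&(1,d)&(n,2)&(2,3)&(3,3)&(2,4)\\ \hline
N&2d&(n+1)^2&18&40&30\\
D&2d-2&n+1&12&32&27\\
N-D&2&n(n+1)&6&8&3
\end{array}
\end{equation}
so that $N-D>n$: there are too few eigenvalues for the fibers to be as small as torus orbits. Two facts are known: $\Phi$ is dominant exactly for the small pairs, and for $n\ge2$, $d\ge3$ and generic $T$ every component of $\Phi^{-1}(\Phi(T))$ through $T$ has dimension at least $n$. The problem we solve is posed in \cite{GGTV}: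

\begin{quote}
\emph{Let $n\ge2$, $d\ge3$ and $(n,d)\notin\{(2,3),(3,3),(2,4)\}$. Is the generic fiber of $\Phi$ equidimensional of dimension $n$?}
\end{quote}

The answer is yes, by part (a) of the following theorem.

\begin{theorem}\label{thm:dim}
Let $n\ge1$ and $d\ge2$. Then $\dim\overline{\Phi(X)}=\min\{N-n,D\}$, and the generic fiber of $\Phi$ is equidimensional of dimension $\max\{n,N-D\}$. More precisely:
\begin{enumerate}
\item[(a)] if $n\ge2$, $d\ge3$ and $(n,d)\notin\{(2,3),(3,3),(2,4)\}$, the generic fiber is equidimensional of dimension $n$;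
\item[(b)] in the remaining cases $\Phi$ is dominant and the dimension of the generic fiber is larger than $n$: it is $2$ if $n=1$, it is $n(n+1)$ if $d=2$, and it is $6,8,3$ for $(n,d)=(2,3),(3,3),(2,4)$ respectively.
\end{enumerate}
\end{theorem}

In case (a) the torus explains the whole fiber up to finitely many choices. Here $\mathbb T=(\mathbb C^*)^{n+1}/\mathbb C^*$ acts by $(t\cdot F)_i(x)=t_i^{-m}F_i(t_0x_0,\dots,t_nx_n)$.

\begin{theorem}\label{thm:structure}
Let $n\ge2$, $d\ge3$ and $(n,d)\notin\{(2,3),(3,3),(2,4)\}$. For generic $T\in X$ the scheme-theoretic fiber $\Phi^{-1}(\Phi(T))$ of $\Phi:X\to Y$ is smooth, and it is a finite disjoint union of closed orbits of the $n$-dimensional torus $\mathbb T$, each isomorphic to $(\mathbb C^*)^n$. The number of orbits is at least $(n+1)!$. In particular, a generic tensor is determined by its characteristic polynomial up to the torus action and finitely many choices.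
\end{theorem}

The proofs do not rely on the two known facts: the lower bound $n$ and the dominance for small pairs are proved along the way, and the failure of dominance for large pairs is not needed. Section~\ref{sec:upper} reduces Theorem~\ref{thm:dim} to a lower bound for $\dim Y$. Section~\ref{sec:idea} shows the method on quadrics, Sections~\ref{sec:expansion}--\ref{sec:lemma} carry it out and prove (a), Section~\ref{sec:small} proves (b), and Section~\ref{sec:structure} proves Theorem~\ref{thm:structure}.

\section{Symmetries and the upper bound}\label{sec:upper}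

For $A,B\in GL_{n+1}(\mathbb C)$ and a tuple $G$ of forms of degree $m$, let $B\,(G\circ A)$ be the tuple $x\mapsto B\,G(Ax)$. The resultant transforms by the rule
\begin{equation}\label{eq:res}
\operatorname{Res}\bigl(B\,(G\circ A)\bigr)=\det(B)^{m^n}\det(A)^{m^{n+1}}\operatorname{Res}(G).
\end{equation}

\begin{lemma}\label{lem:sym}
If $B\,(Ax)^{[m]}=x^{[m]}$ identically in $x$, then $\phi_{B(F\circ A)}=\phi_F$ for all $F\in X$.
\end{lemma}

\begin{proof}
We have $\lambda x^{[m]}-B(F\circ A)=B\bigl((\lambda x^{[m]}-F)\circ A\bigr)$. By \eqref{eq:res} the two characteristic polynomials differ by a factor independent of $\lambda$, and both are monic.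
\end{proof}

For $m=1$ the condition is $B=A^{-1}$, and the lemma is invariance under conjugation. For $m\ge2$ the condition forces $(\sum_kA_{ik}x_k)^m$ to be a combination of pure powers $x_k^m$; looking at the coefficient of $x_k^{m-1}x_l$ gives $A_{ik}A_{il}=0$ for $k\ne l$, so $A$ is a product of a diagonal matrix and a permutation matrix. This leaves two kinds of symmetry, both present for every $m\ge1$.

\emph{The torus.} Taking $A=\operatorname{diag}(t_i)$ and $B=\operatorname{diag}(t_i^{-m})$ gives the action $F\mapsto t\cdot F$ above. Writing $e_0,\dots,e_n$ for the unit vectors of $\mathbb Z^{n+1}$,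
\begin{equation}\label{eq:weight}
t\ \text{multiplies the coefficient of }x^\alpha\text{ in }F_i\text{ by }t^{\alpha-me_i}.
\end{equation}
Since $|\alpha-me_i|=0$, where $|\cdot|$ is the sum of the entries, scalars act trivially and the action factors through $\mathbb T$.

\emph{Permutations.} For $\pi\in S_{n+1}$ put $(\pi F)_i(x)=F_{\pi^{-1}(i)}(x_{\pi(0)},\dots,x_{\pi(n)})$. This operation fixes $x^{[m]}$, so $\phi_{\pi F}=\phi_F$.

We use two general facts about dimension.

\begin{enumerate}
\item[(F1)] \emph{Fiber dimension.} If $\Phi:X\to Y$ is a dominant morphism of irreducible varieties, there is a nonempty open set $V\subseteq Y$, contained in $\Phi(X)$, such that for $y\in V$ every irreducible component of $\Phi^{-1}(y)$ has dimension $\dim X-\dim Y$.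
\item[(F2)] \emph{Rank.} If $U\subseteq\mathbb C^M$ is open and $\Psi:U\to\mathbb C^D$ is holomorphic with image in a subvariety $Y$, then $\operatorname{rank}d\Psi\le\dim Y$ at every point. Indeed, if the rank is $k$ at a point, some $k$ components of $\Psi$ form a submersion there, so the projection of $Y$ to the corresponding $\mathbb C^k$ contains an open set and $\dim Y\ge k$.
\end{enumerate}

\begin{proposition}\label{prop:upper}
For all $n\ge1$, $m\ge1$ the generic fiber of $\Phi$ is equidimensional of dimension $N-\dim Y$, and $\dim Y\le\min\{N-n,D\}$.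
\end{proposition}

\begin{proof}
The first claim is (F1), applied to $T$ in the nonempty open set $\Phi^{-1}(V)$. Take $F\in\Phi^{-1}(V)$ with all coefficients nonzero. If $t\cdot F=F$, then \eqref{eq:weight} for the coefficient of $x_i^{m-1}x_k$ in $F_i$ gives $t_k/t_i=1$ for all $i,k$. So $\mathbb T$ maps injectively onto the orbit of $F$, which has dimension $n$ and lies in the fiber. Hence $N-\dim Y\ge n$. Finally $Y\subseteq\mathbb C^D$.
\end{proof}

It remains to bound $\dim Y$ from below. By (F2) it suffices to find one family of tensors along which the characteristic polynomial moves in $N-n$ independent directions (large pairs) or $D$ independent directions (small pairs). Until Section~\ref{sec:small} we assume $m\ge2$.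

\section{Clusters of eigenvalues: the idea for quadrics}\label{sec:idea}

The difficulty is that the resultant is too large a polynomial to differentiate directly. Where $\phi_F$ has simple roots we may differentiate the eigenvalues instead, but we need tensors whose eigenvalues we can compute.

Every $F\in X$ is a sum $Mx^{[m]}+(\text{mixed terms})$, where $M$ is the square matrix of the coefficients of the pure powers $x_k^m$. If the mixed terms vanish, the eigenvalue equation is the matrix equation $My=\lambda y$ for $y=x^{[m]}$. Suppose $M=P\operatorname{diag}(a)P^{-1}$ with distinct $a_0,\dots,a_n$ and with all entries of $P$ nonzero, choose $p_{kj}$ with $p_{kj}^m=P_{kj}$, and let $p_j=(p_{kj})_k$ be the $j$-th column of $p$. Let $\mu_m$ be the group of $m$-th roots of unity. Up to scale, the eigenvectors with eigenvalue $a_j$ are the vectors $\zeta p_j=(\zeta_kp_{kj})_k$ with $\zeta\in\mu_m^{n+1}$, and two of them are proportional exactly when they have the same class in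
\[
\Gamma=\mu_m^{n+1}/\mu_m,\qquad|\Gamma|=m^n ,
\]
with $\mu_m$ embedded diagonally. So there are $D$ eigenvectors but only $n+1$ eigenvalues. We split each $a_j$ into a cluster of $m^n$ eigenvalues indexed by $\Gamma$ by switching on small mixed terms. To keep the matrix part diagonal, put $Z(x)=P^{-1}x^{[m]}$ and write the tensor as
\begin{equation}\label{eq:family}
F=P\bigl(\operatorname{diag}(a)\,Z+tH\bigr),
\end{equation}
where $H=(H_0,\dots,H_n)^\top$ consists of forms without pure powers and $t$ is small. Multiplying $F=\lambda x^{[m]}$ by $P^{-1}$ gives the equivalent system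
\begin{equation}\label{eq:system}
(\lambda-a_i)Z_i(x)=tH_i(x)\qquad(i=0,\dots,n).
\end{equation}
The two examples below compute formally with expansions in $t$, which Lemma~\ref{lem:expansion} justifies.

\begin{example}[first order]\label{ex:first}
Let $n=1$, $m=2$, so $N=6$ and $D=4$. Write $H_j=c_j\,x_0x_1/(p_{0j}p_{1j})$. In the cluster of $a_0$ normalize $Z_0=1$. Then $x=\zeta p_0+O(t)$ with $\zeta\in\{\pm1\}^2$, and the equation $\lambda-a_0=tH_0(x)$ gives $\lambda=a_0+t\,c_0\zeta_0\zeta_1+O(t^2)$. The four eigenvalues are $a_0\pm tc_0+O(t^2)$ and $a_1\pm tc_1+O(t^2)$. The mean of each pair tends to $a_j$, and the half-difference divided by $t$ tends to $c_j$. These four limits are independent functions of the parameters, so for small $t\ne0$ the four eigenvalues are independent and $\Phi$ is dominant.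
\end{example}

Mean and half-difference are the Fourier coefficients of the cluster, viewed as a function on $\Gamma=\{\pm1\}^2/\pm$. In general the Fourier coefficients of orders $t^0$ and $t^1$ recover $a$ and the coefficients of $H$, but they say nothing about $P$. The matrix $P$ matters up to rescaling of its columns, which leaves $n(n+1)$ parameters; the torus rescales the rows and accounts for $n$ of them. The remaining $n^2$ parameters must be detected at higher order in $t$, by characters of $\Gamma$ that do not occur at lower order.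

\begin{example}[second order]\label{ex:second}
Let $n=3$, $m=2$. A cluster has $8$ eigenvalues, and the characters of $\Gamma=\{\pm1\}^4/\pm$ are $1$, the six products $\zeta_k\zeta_l$, and $\zeta_0\zeta_1\zeta_2\zeta_3$. The term of order $t$ involves only the $\zeta_k\zeta_l$, so the last character first appears at order $t^2$. Let $p_0=(1,1,1,1)$ and $p_1=r$, and take
\[
H_0=x_2x_3,\qquad H_1=c\,\frac{x_0x_1}{r_0r_1},\qquad H_2=H_3=0 .
\]
In the cluster of $a_1$ normalize $Z_1=1$. Equations $2$ and $3$ of \eqref{eq:system} give $Z_2=Z_3=0$, and equation $0$ gives $Z_0=t\,\zeta_2\zeta_3r_2r_3/(a_1-a_0)+O(t^2)$. From $x^{[2]}=PZ$ we get $x_k^2=r_k^2+Z_0$, so $x_k=\zeta_kr_k\bigl(1+Z_0/(2r_k^2)+O(t^2)\bigr)$. Inserting this in $\lambda=a_1+tH_1(x)$ yields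
\[
\lambda=a_1+t\,c\,\zeta_0\zeta_1+t^2\,\frac{c\,(r_0^{-2}+r_1^{-2})\,r_2r_3}{2(a_1-a_0)}\,\zeta_0\zeta_1\zeta_2\zeta_3+O(t^3).
\]
The new coefficient depends on $r$, that is, on the position of one eigenvector of $M$ relative to another, while the lower-order data $a_1$ and $c$ stay fixed.
\end{example}

The proof of Theorem~\ref{thm:dim}(a) consists in showing that for large pairs these second-order coefficients detect all $n^2$ missing parameters.

\section{The eigenvalues to second order}\label{sec:expansion}

For $s\ge0$ let
\[
B_s=\bigl\{\beta\in\{0,\dots,m-1\}^{n+1}:|\beta|=sm\bigr\}.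
\]
Thus $B_0=\{0\}$, and $B_1$ indexes the monomials of degree $m$ other than the pure powers, so $|B_1|=\binom{n+m}{n}-(n+1)$ and
\begin{equation}\label{eq:count}
(n+1)(1+|B_1|)=N-n(n+1).
\end{equation}
Let $\Omega$ be the variety of triples $\omega=(p,a,c)$, where $p=(p_{ki})_{0\le k,i\le n}$ has nonzero entries, $a\in\mathbb C^{n+1}$ has distinct entries, and $c=(c_{j\alpha})_{0\le j\le n,\ \alpha\in B_1}$ is arbitrary. It is open in an affine space, hence irreducible. Put $P=(p_{ki}^m)$. As in the examples, we normalize the coefficients of $H_j$ by the column $p_j$: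
\[
H_j(x)=\sum_{\alpha\in B_1}c_{j\alpha}\Bigl(\frac{x}{p_j}\Bigr)^{\alpha},\qquad \Bigl(\frac{x}{p_j}\Bigr)^{\alpha}=\prod_k\Bigl(\frac{x_k}{p_{kj}}\Bigr)^{\alpha_k}.
\]
With this choice $H_j(\zeta p_j)=\sum_\alpha c_{j\alpha}\zeta^\alpha$ does not depend on $p$. When $P$ is invertible, let $\Theta_t(\omega)\in X$ be the tensor \eqref{eq:family}. For $\alpha,\gamma\in B_1$ define the regular function on $\Omega$
\begin{equation}\label{eq:w}
w_j(\alpha,\gamma)=\sum_{i\ne j}\frac{c_{j\alpha}\,c_{i\gamma}}{m(a_j-a_i)}\Bigl(\sum_k\alpha_k\Bigl(\frac{p_{ki}}{p_{kj}}\Bigr)^m\Bigr)\Bigl(\frac{p_j}{p_i}\Bigr)^{\gamma}.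
\end{equation}
Fix a representative $\zeta\in\mu_m^{n+1}$ of each class in $\Gamma$. The symbol $O(t^k)$ denotes $t^k$ times a function holomorphic in $(\omega,t)$.

\begin{lemma}\label{lem:expansion}
Let $\omega^0\in\Omega$ have $\det P\ne0$. There are a neighborhood $U$ of $\omega^0$, a disk $\Delta$ around $0\in\mathbb C$ and $D$ holomorphic functions $\lambda_{j,\zeta}$ on $U\times\Delta$, for $0\le j\le n$ and $\zeta\in\Gamma$, such that $\lambda_{j,\zeta}(\omega,t)$ is an eigenvalue of $\Theta_t(\omega)$ and
\begin{equation}\label{eq:expansion}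
\lambda_{j,\zeta}=a_j+t\sum_{\alpha\in B_1}c_{j\alpha}\zeta^\alpha+t^2\sum_{\alpha,\gamma\in B_1}w_j(\alpha,\gamma)\,\zeta^{\alpha+\gamma}+O(t^3).
\end{equation}
\end{lemma}

\begin{proof}
Fix $j$ and $\zeta$. Normalizing the eigenvector by $Z_j=1$ turns \eqref{eq:system} into $n+2$ equations in the $n+2$ unknowns $(x,\lambda)$:
\[
Z_j(x)=1,\qquad\lambda-a_j-tH_j(x)=0,\qquad(\lambda-a_i)Z_i(x)-tH_i(x)=0\quad(i\ne j).
\]
For $t=0$ they have the solution $(\zeta p_j,a_j)$, at which $x^{[m]}$ is the $j$-th column of $P$ and so $Z=e_j$. There the differentials of the equations in $(x,\lambda)$ are $dZ_j$, $d\lambda$ and $(a_j-a_i)\,dZ_i$. They are linearly independent, because the $a_i$ are distinct and $dZ=P^{-1}\operatorname{diag}(mx_k^{m-1})\,dx$ is invertible, all $x_k=\zeta_kp_{kj}$ being nonzero. The implicit function theorem gives a locally unique holomorphic solution $(x,\lambda)$ near $(\omega^0,0)$, and by uniqueness it equals $(\zeta p_j,a_j)$ at every point $(\omega,0)$. Since $Z_j(x)=1$, we have $x\ne0$, and $\lambda=:\lambda_{j,\zeta}$ is an eigenvalue.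

For $i\ne j$ the $i$-th equation gives
\[
Z_i=\frac{tH_i(x)}{\lambda-a_i}=\frac{tH_i(\zeta p_j)}{a_j-a_i}+O(t^2),\qquad H_i(\zeta p_j)=\sum_{\gamma\in B_1}c_{i\gamma}\Bigl(\frac{p_j}{p_i}\Bigr)^\gamma\zeta^\gamma .
\]
Write $x_k=\zeta_kp_{kj}(1+t\varepsilon_k+O(t^2))$. Comparing $x_k^m=P_{kj}(1+mt\varepsilon_k+O(t^2))$ with $x_k^m=P_{kj}+\sum_{i\ne j}P_{ki}Z_i$ gives
\[
\varepsilon_k=\frac1m\sum_{i\ne j}\Bigl(\frac{p_{ki}}{p_{kj}}\Bigr)^m\frac{H_i(\zeta p_j)}{a_j-a_i}.
\]
Finally $(x/p_j)^\alpha=\zeta^\alpha\bigl(1+t\sum_k\alpha_k\varepsilon_k+O(t^2)\bigr)$, and substituting in $\lambda=a_j+tH_j(x)$ gives \eqref{eq:expansion}.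
\end{proof}

To know that these functions are all the roots of $\phi$, we need them to be distinct. Let $\Omega^\circ\subseteq\Omega$ be the set where $\det P\ne0$ and, for each $j$, the $m^n$ numbers $\sum_\alpha c_{j\alpha}\zeta^\alpha$ ($\zeta\in\Gamma$) are distinct.

\begin{lemma}\label{lem:distinct}
The set $\Omega^\circ$ is Zariski open and nonempty. If $\omega^0\in\Omega^\circ$, then for all small $t\ne0$ the $D$ numbers $\lambda_{j,\zeta}(\omega^0,t)$ are distinct.
\end{lemma}

\begin{proof}
An invertible matrix with nonzero entries has the form $(p_{ki}^m)$, so $\det P$ is not identically zero. Let $\zeta\ne\zeta'$ in $\Gamma$. Then $\zeta_l/\zeta_k\ne\zeta'_l/\zeta'_k$ for some $k\ne l$. The exponent $\alpha=(m-1)e_k+e_l$ lies in $B_1$ because $m\ge2$, and $\zeta^\alpha=\zeta_l/\zeta_k$. So the linear form $\sum_\alpha c_{j\alpha}(\zeta^\alpha-\zeta'^\alpha)$ in $c$ is nonzero, and the second condition removes finitely many hyperplanes. For the last claim, by \eqref{eq:expansion} the difference of two eigenvalues from clusters $i\ne j$ tends to $a_i-a_j\neq0$,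 and the difference of two eigenvalues from one cluster, divided by $t$, tends to a nonzero limit.
\end{proof}

\section{Fourier coefficients and a rank inequality}\label{sec:fourier}

As $t\to0$ the eigenvalues of a cluster merge and the Jacobian of $(\lambda_{j,\zeta})$ degenerates to rank $n+1$. The Fourier transform on $\Gamma$ separates the orders in $t$, so that each can be rescaled to a nondegenerate limit.

If $\delta\in\mathbb Z^{n+1}$ and $m$ divides $|\delta|$, then $\zeta\mapsto\zeta^\delta$ is a character of $\Gamma$. It is trivial if and only if $\delta\equiv0\pmod m$ entrywise (test on $\zeta$ with a primitive root in one place and $1$ elsewhere), and a nontrivial character has sum zero over $\Gamma$. Thus the elements of $B_0,B_1,B_2,\dots$ give distinct characters, and these are all $m^n$ characters of $\Gamma$. For $\beta\in B_s$ put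
\[
\Lambda_{j,\beta}=m^{-n}\sum_{\zeta\in\Gamma}\zeta^{-\beta}\lambda_{j,\zeta}.
\]
This operation extracts from \eqref{eq:expansion} the terms $\zeta^\delta$ with $\delta\equiv\beta\pmod m$. For $\beta\in B_2$ define the regular function on $\Omega$
\begin{equation}\label{eq:q}
q_{j\beta}=\sum_{\substack{\alpha,\gamma\in B_1\\ \alpha+\gamma=\beta}}w_j(\alpha,\gamma).
\end{equation}

\begin{lemma}\label{lem:modes}
For $\alpha\in B_1$ and $\beta\in B_2$,
\[
\Lambda_{j,0}=a_j+O(t^2),\qquad\Lambda_{j,\alpha}=t\,c_{j\alpha}+O(t^2),\qquad\Lambda_{j,\beta}=t^2q_{j\beta}+O(t^3).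
\]
\end{lemma}

\begin{proof}
The terms of orders $t^0$ and $t^1$ in \eqref{eq:expansion} involve the characters from $B_0$ and $B_1$ respectively. Since $B_0,B_1,B_2$ give distinct characters, this proves the first two formulas and shows that $\Lambda_{j,\beta}$ starts at order $t^2$. The entries of $\alpha+\gamma$ lie in $[0,2m-2]$, and reduction modulo $m$ lowers the sum $2m$ by $m$ for each entry that is at least $m$. So $\alpha+\gamma\equiv\beta\pmod m$ with $\beta\in B_2$ forces $\alpha+\gamma=\beta$.
\end{proof}

Let $q=(q_{j\beta})_{0\le j\le n,\ \beta\in B_2}$ and let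
\[
R=\max_{\omega\in\Omega}\operatorname{rank}\frac{\partial q}{\partial p}(\omega),
\]
with $R=0$ if $B_2$ is empty. The maximum is over all of $\Omega$, including points where $P$ is singular or $c$ is degenerate. This freedom is what makes $R$ computable.

\begin{proposition}\label{prop:rank}
For $n\ge1$ and $m\ge2$,
\[
\dim Y\ \ge\ (n+1)(1+|B_1|)+R\ =\ N-n(n+1)+R .
\]
\end{proposition}

\begin{proof}
The equality is \eqref{eq:count}. Put $k=(n+1)(1+|B_1|)+R$. The set where $\partial q/\partial p$ has rank $R$ is Zariski open and nonempty in the irreducible variety $\Omega$, so it contains a point $\omega^0\in\Omega^\circ$. Apply Lemma~\ref{lem:expansion} at $\omega^0$, and for $t\ne0$ let $\Xi_t$ be the map on $U$ with components $\Lambda_{j,0}$, $t^{-1}\Lambda_{j,\alpha}$ ($\alpha\in B_1$) and $t^{-2}\Lambda_{j,\beta}$ ($\beta\in B_2$). By Lemma~\ref{lem:modes} it extends holomorphically to $t=0$ with $\Xi_0=(a,c,q)$. The Jacobian of $\Xi_0$ with respect to $(a,c)$ and $p$ is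
\[
\begin{pmatrix}I&0\\ *&\partial q/\partial p\end{pmatrix},
\]
which has rank $k$ at $\omega^0$. A $k\times k$ minor that is nonzero at $(\omega^0,0)$ stays nonzero at $(\omega^0,t)$ for small $t$. Fix such a $t\ne0$, small enough for Lemma~\ref{lem:distinct}. The components of $\Xi_t$ are constant linear combinations of the $\lambda_{j,\zeta}$, so the map $\omega\mapsto(\lambda_{j,\zeta}(\omega,t))\in\mathbb C^D$ has rank at least $k$ at $\omega^0$.

For $\omega$ near $\omega^0$ the $\lambda_{j,\zeta}$ are $D$ distinct roots of the monic polynomial $\phi_{\Theta_t(\omega)}$ of degree $D$. Hence $\Phi\circ\Theta_t$ is the composition of that map with $\sigma(\lambda_1,\dots,\lambda_D)=\prod_l(\lambda-\lambda_l)$. At distinct roots $d\sigma$ is invertible: the polynomials $\partial\sigma/\partial\lambda_i=-\prod_{l\ne i}(\lambda-\lambda_l)$ are linearly independent, as evaluation at each $\lambda_i$ shows. So $\Phi\circ\Theta_t$ has rank at least $k$ at $\omega^0$, and (F2) gives $\dim Y\ge k$.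
\end{proof}

With Proposition~\ref{prop:upper}, this reduces Theorem~\ref{thm:dim}(a) to the inequality $R\ge n^2$. The two propositions together also give $R\le n^2$, so there is no slack.

\section{Decoupling the clusters}\label{sec:decouple}

In \eqref{eq:w} each cluster $j$ interacts with every other cluster $i$, so $\partial q/\partial p$ has no useful shape. We make the interactions among the clusters $1,\dots,n$ negligible by taking $H_1,\dots,H_n$ small compared with $H_0$. Then $q_{j\beta}$ depends, to leading order, only on the column $p_j$ relative to $p_0$, as in Example~\ref{ex:second}. Since \eqref{eq:w} is unchanged when the rows of $p$ are rescaled, nothing is lost by fixing $p_0=(1,\dots,1)$.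

Let $f=\sum_{\gamma\in B_1}f_\gamma x^\gamma$ and $g=\sum_{\alpha\in B_1}g_\alpha x^\alpha$, let $\eta\in\mathbb C^*$, fix any $a$ with distinct entries, and consider the points of $\Omega$ with
\begin{equation}\label{eq:slice}
p_0=(1,\dots,1),\quad p_j=r^{(j)}\in(\mathbb C^*)^{n+1},\quad c_{0\gamma}=f_\gamma,\quad c_{j\alpha}=\eta\,g_\alpha\qquad(1\le j\le n).
\end{equation}
For $j\ge1$ the term $i=0$ of \eqref{eq:w} is linear in $\eta$ and the terms $i\ge1$ are quadratic in $\eta$. Thus
\begin{equation}\label{eq:Q}
\eta^{-1}q_{j\beta}=\frac{Q_\beta(r^{(j)})}{m(a_j-a_0)}+\eta\,s_{j\beta},\qquad Q_\beta(r)=\sum_{\alpha+\gamma=\beta}g_\alpha f_\gamma\Bigl(\sum_k\alpha_kr_k^{-m}\Bigr)r^\gamma ,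
\end{equation}
where $s_{j\beta}$ is a regular function of $r^{(1)},\dots,r^{(n)}$ that does not depend on $\eta$. We describe tangent vectors at $r$ by $\rho=(\rho_k)\in\mathbb C^{n+1}$, meaning $\sum_k\rho_kr_k\,\partial/\partial r_k$. At $r=(1,\dots,1)$, since $|\alpha|=m$,
\begin{equation}\label{eq:L}
dQ_\beta(\rho)=\sum_{\alpha+\gamma=\beta}g_\alpha f_\gamma\bigl(-m\,\rho\cdot\alpha+m\,\rho\cdot\gamma\bigr)=m\,L_\beta(\rho),\qquad L_\beta(\rho):=\sum_{\alpha+\gamma=\beta}g_\alpha f_\gamma\,\rho\cdot(\gamma-\alpha).
\end{equation}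
The forms $L_\beta$ have a compact description. Let $E_\rho=\sum_k\rho_kx_k\,\partial/\partial x_k$, so that $E_\rho x^\alpha=(\rho\cdot\alpha)x^\alpha$. Then $L_\beta(\rho)$ is the coefficient of $x^\beta$ in $gE_\rho f-fE_\rho g$, and the $L_\beta(\rho)$, $\beta\in B_2$, all vanish exactly when $gE_\rho f-fE_\rho g$ lies in the ideal $(x_0^m,\dots,x_n^m)$. They vanish for constant $\rho$, because $|\gamma|=|\alpha|$. So the rank $\kappa(f,g)$ of the linear map $\rho\mapsto(L_\beta(\rho))_{\beta\in B_2}$ on $\mathbb C^{n+1}$ is at most $n$, with equality if and only if the kernel consists of the constant vectors.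

\begin{lemma}\label{lem:decouple}
$R\ge n\,\kappa(f,g)$ for all $f,g$.
\end{lemma}

\begin{proof}
Consider the Jacobian of the functions $\eta^{-1}q_{j\beta}$ ($j\ge1$, $\beta\in B_2$) with respect to $r^{(1)},\dots,r^{(n)}$ at the point where all $r^{(j)}=(1,\dots,1)$. Up to the factor $\eta^{-1}$ it is a submatrix of $\partial q/\partial p$, so its rank is at most $R$. By \eqref{eq:Q} it has the form $J_0+\eta J_1$, where $J_0$ is block diagonal with $n$ blocks, each of rank $\kappa(f,g)$ by \eqref{eq:L}. A nonzero maximal minor of $J_0$ stays nonzero for small $\eta\neq0$.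
\end{proof}

At the point used here $P$ has rank one, so no tensor $\Theta_t(\omega)$ is attached to it; only the function $q$ is evaluated there.

\section{The combinatorial lemma and the large pairs}\label{sec:lemma}

The hypothesis that $(n,d)$ is large enters only now. In terms of $m=d-1$ it reads $n\ge2$, $m\ge2$, $(n,m)\notin\{(2,2),(3,2),(2,3)\}$.

\begin{lemma}\label{lem:comb}
Let $n\ge2$, $m\ge2$ and $(n,m)\notin\{(2,2),(3,2),(2,3)\}$. There are $f,g$ such that $L_\beta(\rho)=0$ for all $\beta\in B_2$ implies $\rho_0=\dots=\rho_n$; that is, $\kappa(f,g)=n$.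
\end{lemma}

The simplest choice is a monomial $g=x^A$ with all $f_\gamma=1$, for then each $L_\beta$ has at most one term, $\rho\cdot(\gamma-A)$ with $\beta=A+\gamma$. For $(n,m)=(2,4)$ and $A=(2,1,1)$ the condition $A+\gamma\in B_2$ allows $\gamma=(0,2,2),(1,1,2),(1,2,1)$, and the last two give $\rho_2=\rho_0$ and $\rho_1=\rho_0$. This works whenever $m\ge3$, provided $A$ leaves room in every coordinate. For $m=2$ it cannot work: if $g=x_0x_1$, then $\gamma$ must avoid the indices $0,1$, and $\rho=(1,-1,0,\dots,0)$ lies in the kernel. A second term in $g$ repairs this.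

\begin{proof}
\emph{Case $m\ge3$.} Here $n\ge3$, or $n=2$ and $m\ge4$. Since $(n+1)(m-2)\ge3(m-2)\ge m$, there is $A\in\{0,\dots,m-2\}^{n+1}$ with $|A|=m$. Let $g=x^A$ and $f_\gamma=1$ for all $\gamma\in B_1$. Put $u_k=m-1-A_k\ge1$. Then
\[
|u|=(n+1)(m-1)-m\ \ge\ m+1 :
\]
for $n=2$ this reads $2m-3\ge m+1$, which holds as $m\ge4$; for $n\ge3$ we have $|u|\ge3m-4\ge m+1$ as $m\ge3$. Call $\gamma\in\mathbb Z^{n+1}$ \emph{admissible} if $0\le\gamma\le u$ entrywise and $|\gamma|=m$. Then $\gamma\in B_1$, $\beta=A+\gamma\in B_2$ and $L_\beta(\rho)=\rho\cdot\gamma-\rho\cdot A$. So if all $L_\beta(\rho)$ vanish, $\rho\cdot\gamma$ has the same value for all admissible $\gamma$. Let $k\ne l$. Since $u_k,u_l\ge1$ we have $e_l\le u-e_k$, and $|e_l|=1\le m\le|u|-1=|u-e_k|$. Raising entries of $e_l$ one unit at a time without exceeding $u-e_k$, we reach $\gamma$ with $e_l\le\gamma\le u-e_k$ and $|\gamma|=m$. Both $\gamma$ and $\gamma-e_l+e_k$ are admissible, and subtracting gives $\rho_k=\rho_l$.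

\emph{Case $m=2$.} Here $n\ge4$, and $B_1$, $B_2$ are the sets of $2$-element and $4$-element subsets of $\{0,\dots,n\}$; the condition $\alpha+\gamma=\beta$ says that $\beta$ is the disjoint union of $\alpha$ and $\gamma$. Let
\[
g=x_0x_1+x_2x_3,\qquad f=x_0x_4+\sum_{2\le b<b'\le n}x_bx_{b'} ,
\]
and suppose that all $L_\beta(\rho)$ vanish. Take $\beta=\{0,1,b,b'\}$ with $2\le b<b'\le n$. The pair $\alpha=\{0,1\}$, $\gamma=\{b,b'\}$ contributes $\rho_b+\rho_{b'}-\rho_0-\rho_1$. The only other candidate, $\alpha=\{2,3\}$, needs $\gamma=\{0,1\}$, and $f_{\{0,1\}}=0$. So $\rho_b+\rho_{b'}=\rho_0+\rho_1$ for all such $b,b'$. As $\{2,\dots,n\}$ has at least three elements, comparing pairs with one common element shows that $\rho_2=\dots=\rho_n=:\tau$, and then $\rho_0+\rho_1=2\tau$. Now take $\beta=\{0,2,3,4\}$. It does not contain $\{0,1\}$, so only $\alpha=\{2,3\}$, $\gamma=\{0,4\}$ contributes, and $\rho_0+\rho_4=\rho_2+\rho_3$. Hence $\rho_0=\tau$, and then $\rho_1=\tau$.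
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim} for large pairs]
Lemmas~\ref{lem:decouple} and~\ref{lem:comb} give $R\ge n^2$, so $\dim Y\ge N-n$ by Proposition~\ref{prop:rank}. By Proposition~\ref{prop:upper}, $\dim Y=N-n$ and the generic fiber is equidimensional of dimension $n$. The same proposition gives $N-n=\dim Y\le D$, so $\min\{N-n,D\}=N-n$ and $\max\{n,N-D\}=n$.
\end{proof}

\begin{remark}\label{rem:fail}
For small pairs with $m\ge2$ there are too few second-order characters. The largest possible $|\beta|$ is $(n+1)(m-1)$. It is less than $2m$ for $n=1$ and for $(n,m)=(2,2)$, so $B_2$ is empty; it equals $2m$ for $(n,m)=(3,2)$ and $(2,3)$, so $B_2$ consists of $(1,1,1,1)$ and $(2,2,2)$ respectively. In all these cases $\kappa\le|B_2|<n$.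
\end{remark}

\section{The small pairs}\label{sec:small}

By \eqref{eq:table}, for small pairs $N-D>n$, so $\min\{N-n,D\}=D$, and $\max\{n,N-D\}=N-D$ takes the values listed in Theorem~\ref{thm:dim}(b). By Proposition~\ref{prop:upper} it remains to prove $\dim Y\ge D$.

\emph{The case $d=2$.} Here $F=Mx$, and \eqref{eq:res} gives $\phi_F(\lambda)=\det(\lambda I-M)$. Every monic polynomial of degree $n+1$ is the characteristic polynomial of the diagonal matrix of its roots.

\emph{The cases $n=1$, $m\ge2$ and $(n,m)=(2,2)$.} The first-order data suffice. Proposition~\ref{prop:rank} gives $\dim Y\ge(n+1)(1+|B_1|)$. For $n=1$ we have $|B_1|=m-1$ and the bound is $2m=D$; for $(2,2)$ we have $|B_1|=3$ and the bound is $12=D$.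

\emph{The cases $(n,m)=(3,2)$ and $(2,3)$.} Here $B_2=\{\beta\}$ by Remark~\ref{rem:fail}, and we drop $\beta$ from the notation. We have $|B_1|=6$ and $7$ respectively, so $(n+1)(1+|B_1|)+(n+1)$ equals $4\cdot8=32$ and $3\cdot9=27$, which is $D$. By Proposition~\ref{prop:rank} we need $R\ge n+1$: all of $q_0,\dots,q_n$ must be independent as functions of $p$, including $q_0$, which was not used before. On the slice \eqref{eq:slice}, formulas \eqref{eq:w} and \eqref{eq:q} with $j=0$ give
\[
\eta^{-1}q_0=\sum_{i\ge1}\frac{Q'(r^{(i)})}{m(a_0-a_i)},\qquad Q'(r)=\sum_{\alpha+\gamma=\beta}f_\alpha g_\gamma\Bigl(\sum_k\alpha_kr_k^{m}\Bigr)r^{-\gamma}.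
\]
Suppose that $dQ$ and $dQ'$ are linearly independent at some $r$, and put all $r^{(j)}=r$. Consider a linear relation, with coefficients $b_0,\dots,b_n$, among the differentials of the limits of $\eta^{-1}q_0,\dots,\eta^{-1}q_n$ as $\eta\to0$. Its component along $r^{(1)}$ is $(b_1\,dQ-b_0\,dQ')/(m(a_1-a_0))=0$, so $b_0=b_1=0$. Its component along $r^{(j)}$, $j\ge2$, is then $b_j\,dQ/(m(a_j-a_0))=0$, so $b_j=0$. The limiting Jacobian has rank $n+1$, and as in Lemma~\ref{lem:decouple} we get $R\ge n+1$.

The point $r=(1,\dots,1)$ is of no use now, since differentiating $Q'$ there gives $mL_\beta=dQ$. We choose other points, and write covectors by their coefficients at $\rho_0,\dots,\rho_n$.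

For $(3,2)$ take $g=x_0x_1$ and $f=x_2x_3$. Then $Q=(r_0^{-2}+r_1^{-2})r_2r_3$, the function found in Example~\ref{ex:second}, and $Q'=(r_2^2+r_3^2)/(r_0r_1)$. Hence
\begin{align*}
dQ&=r_2r_3\bigl[(r_0^{-2}+r_1^{-2})(\rho_2+\rho_3)-2(r_0^{-2}\rho_0+r_1^{-2}\rho_1)\bigr],\\
dQ'&=(r_0r_1)^{-1}\bigl[2(r_2^2\rho_2+r_3^2\rho_3)-(r_2^2+r_3^2)(\rho_0+\rho_1)\bigr].
\end{align*}
At $r=(1,1,1,2)$ these are $(-4,-4,4,4)$ and $(-5,-5,2,8)$, which are independent.

For $(2,3)$ take $f=g=x_0x_1x_2$ and write $s_k=r_k^{-3}$. Then $Q=(s_0+s_1+s_2)\,r_0r_1r_2$ and $Q'=(s_0^{-1}+s_1^{-1}+s_2^{-1})/(r_0r_1r_2)$, so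
\begin{align*}
dQ&=r_0r_1r_2\Bigl[\Bigl(\sum_ks_k\Bigr)\Bigl(\sum_k\rho_k\Bigr)-3\sum_ks_k\rho_k\Bigr],\\
dQ'&=(r_0r_1r_2)^{-1}\Bigl[3\sum_ks_k^{-1}\rho_k-\Bigl(\sum_ks_k^{-1}\Bigr)\Bigl(\sum_k\rho_k\Bigr)\Bigr].
\end{align*}
Choose $r$ with $s=(1,2,3)$. Then $\sum s_k=6$ and $\sum s_k^{-1}=\frac{11}6$, and the brackets are $(3,0,-3)$ and $\frac16(7,-2,-5)$, which are independent.

This proves (b) and completes the proof of Theorem~\ref{thm:dim}.

\section{The structure of the generic fiber}\label{sec:structure}

For large pairs the generic fiber and the generic torus orbit both have dimension $n$. To conclude that the fiber is a union of finitely many such orbits we must exclude orbits of smaller dimension, both as limits of large orbits and as members of families that fill a component. We do this by showing that the tensors with small orbits are too few to meet a generic fiber. We use three more standard facts.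

\begin{enumerate}
\item[(F3)] \emph{Generic smoothness.} If $\Phi:X\to Y$ is a dominant morphism of irreducible complex varieties and $X$ is smooth, there is a nonempty open $V\subseteq Y$ over which $\Phi$ is smooth; the scheme-theoretic fibers over $V$ are then smooth of pure dimension $\dim X-\dim Y$.
\item[(F4)] The image of a homomorphism of tori $t\mapsto(t^{w_1},\dots,t^{w_l})$ is a subtorus of $(\mathbb C^*)^l$ whose dimension is the rank of the lattice spanned by $w_1,\dots,w_l$.
\item[(F5)] If an algebraic group acts on a variety, each orbit is open in its closure, and the rest of the closure is a union of orbits of smaller dimension.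
\end{enumerate}

\begin{lemma}\label{lem:W}
Let $m\ge2$. There is a finite union $W\subset X$ of coordinate subspaces, with $\dim W\le N-n-1$, such that the orbit $\mathbb T\cdot F$ is isomorphic to $(\mathbb C^*)^n$ for every $F\notin W$.
\end{lemma}

\begin{proof}
For a nonconstant $\tau\in\mathbb Z^{n+1}$ let $W_\tau$ be the subspace of those $F$ in which the coefficient of $x^\alpha$ in $F_i$ is zero unless $\alpha\cdot\tau=m\tau_i$, and let $W=\bigcup_\tau W_\tau$. The union is finite because $X$ has finitely many coordinate subspaces.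

Let $w_1,\dots,w_l$ be the vectors $\alpha-me_i$ attached to the nonzero coefficients of $F$. By \eqref{eq:weight}, dividing by these coefficients identifies $\mathbb T\cdot F$ with the image of $t\mapsto(t^{w_1},\dots,t^{w_l})$. By (F4) this is a torus of dimension $k\le n$, the rank of the lattice spanned by the $w$'s. If $k<n$, the vectors in $\mathbb Q^{n+1}$ orthogonal to all $w$'s form a space of dimension at least $2$, which contains a nonconstant integer vector $\tau$; then $F\in W_\tau$.

To bound $\dim W_\tau$, choose $i$ with $\tau_i$ maximal and $l'$ with $\tau_{l'}<\tau_i$. If $x_{l'}$ divides $x^\alpha$, then $\alpha\cdot\tau\le(m-1)\tau_i+\tau_{l'}<m\tau_i$, so the coefficient of $x^\alpha$ in $F_i$ vanishes on $W_\tau$. There are $\binom{n+m-1}{n}$ such monomials, and $\binom{n+m-1}{n}\ge n+1$ because $m\ge2$.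
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
By Theorem~\ref{thm:dim}(a), $\dim Y=N-n$. Hence $\overline{\Phi(W)}$, which has dimension at most $N-n-1$, is a proper closed subset of $Y$. Choose a nonempty open $V\subseteq\Phi(X)$ as in (F1) and (F3) that is disjoint from $\overline{\Phi(W)}$, and let $T\in\Phi^{-1}(V)$. The fiber $E=\Phi^{-1}(\Phi(T))$ is smooth of pure dimension $n$, closed in $X$, stable under $\mathbb T$ by Lemma~\ref{lem:sym}, and disjoint from $W$. So every orbit in $E$ is isomorphic to $(\mathbb C^*)^n$. By (F5) the boundary of such an orbit is a union of orbits of dimension less than $n$ contained in $E$, hence empty. Each orbit is therefore a closed irreducible subset of dimension $n$ of $E$, that is, an irreducible component. Thus $E$ is a finite union of orbits, and distinct orbits are disjoint.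

For the count, let $M_{ii}(F)$ be the coefficient of $x_i^m$ in $F_i$. It is invariant under $\mathbb T$ by \eqref{eq:weight}, and $M_{ii}(\pi F)=M_{kk}(F)$ with $k=\pi^{-1}(i)$. For generic $T$ the numbers $M_{00}(T),\dots,M_{nn}(T)$ are distinct, so the $(n+1)!$ tensors $\pi T$, which lie in $E$ by Lemma~\ref{lem:sym}, have pairwise different vectors $(M_{ii})_i$ and lie in pairwise different orbits.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GGTV}
Francesco Galuppi, Fulvio Gesmundo, Ettore Teixeira Turatti, Lorenzo Venturello,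
\emph{Characteristic polynomials and eigenvalues of tensors},
arXiv:2308.10957 (2023).

\end{thebibliography}
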